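# A multiple of $2^s$ between $i$ and $n-i$: Witt indices over function fields of quadrics

## 1. The closure of a linear subspace in $X\times Q$

Let $F$ be a field of characteristic $\neq 2$. Let $X$ be a smooth projective integral variety over $F$, and let $Q\subset\mathbb P^{n-1}$ be the quadric $\{q=0\}$ of an anisotropic quadratic form $q$ of dimension $n\ge 2$. Suppose that over the function field $F(X)$ the form $q$ is no longer anisotropic, and in fact that $Q_{F(X)}$ contains a linear subspace $\Lambda\cong\mathbb P^I$. Since $Q_{F(X)}$ is the generic fiber of the projection $X\times Q\to X$, we may take the closure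
$$V=\overline{\Lambda}\subset X\times Q,\qquad \dim V=I+\dim X .$$
This subvariety $V$ is the object on which the whole lecture turns. It can be looked at from two sides.

* From $X$: cut $V$ by $I$ hyperplanes of $\mathbb P^{n-1}$. Over the generic point of $X$ one point of $\Lambda$ is left, so the push-forward to $X$ is the fundamental class $[X]$.
* From $Q$: push $V$ forward to $Q$. We get a cycle class on $Q$ of dimension $I+\dim X$. If $I$ is large compared with $n$, this is a class of small codimension.

The use of $V$ is the following. Steenrod operations on Chow groups modulo $2$ commute with push-forward, so a suitable $0$-dimensional class on $X\times Q$ can be evaluated on either side. From $X$ we shall see a characteristic number of $X$, which is odd for the varieties we choose. From $Q$ we shall see a Steenrod operation of high degree applied to a class of small codimension, which is zero. The contradiction shows that $\Lambda$ cannot exist, and so it bounds the amount of isotropy that $q$ acquires over $F(X)$.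

The question that this answers is the following. Let $p$ and $q$ be anisotropic forms over $F$ with $\dim p\ge2$, let $s\ge 0$ be the integer with $2^s<\dim p\le2^{s+1}$, and let $k$ be the dimension of the anisotropic part of $q$ over the function field $F(p)$ of the quadric $\{p=0\}$. *Must $\dim q$ lie within $k$ of a multiple of $2^{s+1}$?* The question is stated as a conjecture and comes from Stephen Scully, "Hyperbolicity and near hyperbolicity of quadratic forms over function fields of quadrics", arXiv:1609.07100 (2016). The answer is yes.

## 2. Witt indices and the interval $[i,n-i]$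

**Forms.** All quadratic forms are nondegenerate, over fields of characteristic $\ne2$. The *Witt index* $\mathfrak i_0(q)$ is the largest dimension of a totally isotropic subspace. The form is anisotropic if $\mathfrak i_0(q)=0$. By Witt decomposition, $q\cong q_{\rm an}\perp \mathfrak i_0(q)\,\mathbb H$ with $\mathbb H$ the hyperbolic plane, so $\dim q_{\rm an}=\dim q-2\mathfrak i_0(q)$. The form is hyperbolic if $q_{\rm an}=0$. The quadric $Q$ contains a linear $\mathbb P^I$ over $F$ if and only if $\mathfrak i_0(q)\ge I+1$.

If $q'\subset q$ is a subform of codimension $c$, intersecting a totally isotropic subspace with the space of $q'$ gives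
$$\mathfrak i_0(q')\ge\mathfrak i_0(q)-c. \tag{1}$$

**Function fields.** If $p$ is anisotropic of dimension $\ge2$, its quadric $P$ is integral and $F(p)=F(P)$ is its function field. For example, if $p=\langle1,-a\rangle$ with $a$ not a square, then $P=\operatorname{Spec}F(\sqrt a)$. If $\dim p\ge3$, then $P$ is geometrically integral, even when $p$ is isotropic, so $F$ is algebraically closed in $F(p)$. If $p$ is isotropic of dimension $\ge3$, then $F(p)/F$ is purely transcendental: write $p=xy+p_0(z)$ and solve for $x$ on the open set $y\neq 0$.

**Adding variables.** If $\varphi,\psi$ are anisotropic over $K$, then $\varphi\perp t\psi$ is anisotropic over $K(t)$. Indeed, if $\varphi(f)+t\psi(g)=0$, we may clear denominators and take $f,g$ to be polynomial vectors. If $f\neq0$, the leading coefficient of $\varphi(f)$ is the value of $\varphi$ at the leading vector of $f$, which is nonzero, so $\varphi(f)$ has even degree. In the same way $t\psi(g)$ has odd degree if $g\ne0$. The two cannot cancel. (This is a form of Springer's theorem over Laurent series fields.) In particular anisotropic forms stay anisotropic,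 and Witt indices do not change, under purely transcendental extensions.

**Odd degree.** Springer's theorem: an anisotropic form stays anisotropic over every finite extension of odd degree. So an anisotropic quadric has no closed point of odd degree.

**The reformulation.** Let $n=\dim q$ and $i=\mathfrak i_0(q_{F(p)})$, so $k=n-2i$. Then $n-k=2i$ and $n+k=2(n-i)$, hence
$$|n-m2^{s+1}|\le k\iff n-k\le m2^{s+1}\le n+k\iff i\le m2^s\le n-i. \tag{2}$$
So the question asks whether the interval $[i,n-i]$, which is symmetric about $n/2$, contains a multiple of $2^s$. Here are the statements we shall prove.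

**Theorem A (the conjecture).** Let $p,q$ be anisotropic forms over $F$, $2^s<\dim p\le 2^{s+1}$, $n=\dim q$, $i=\mathfrak i_0(q_{F(p)})$. Then $[i,n-i]$ contains a multiple of $2^s$.

**Theorem B.** Let $X$ be a smooth projective integral $F$-variety of dimension $2^s-1$ with no closed point of odd degree and such that $\frac12\deg c_{2^s-1}(-T_X)$ is odd. Let $q$ be an anisotropic form over $F$ of dimension $n$, and let $i=\mathfrak i_0(q_{F(X)})$. Then $[i,n-i]$ contains a multiple of $2^s$.

**Theorem C.** In the situation of Theorem A, let $L/F$ be any field extension with $p_L$ anisotropic and let $j=\mathfrak i_0(q_L)$. Then $[i,n-i]$ contains an integer congruent to $j$ modulo $2^s$. In particular, if $q_{F(p)}$ is hyperbolic, then $2^{s+1}\mid\dim q$ and $2^s\mid\mathfrak i_0(q_L)$ for all such $L$.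

**Theorem D (converse).** Let $s\ge0$, $2^s<d\le2^{s+1}$, $n\ge1$, $0\le i\le n/2$ be integers such that $[i,n-i]$ contains a multiple of $2^s$. Then over a suitable purely transcendental extension $F$ of any given field $F_0$ of characteristic $\ne2$ there are anisotropic forms $p,q$ with $\dim p=d$, $\dim q=n$, $\mathfrak i_0(q_{F(p)})=i$. Equivalently, every $k$ with $0\le k\le n$, $k\equiv n\pmod2$ and $|n-m2^{s+1}|\le k$ for some $m\in\mathbb Z$ occurs.

As an example of the condition in Theorem B for $s=1$, let $X$ be a smooth projective geometrically integral curve of genus $g$ without closed points of odd degree. Then $\deg c_1(-T_X)=2g-2$, so the condition is that $g-1$ is odd, that is, $g$ is even. Conics without rational points are the case $g=0$.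

## 3. Small dimensions by hand

For $s=0$, that is $\dim p=2$, every integer is a multiple of $2^0=1$ and there is nothing to prove.

Let $s=1$, so $\dim p\in\{3,4\}$ and we want an even number in $[i,n-i]$. If the interval has at least two integers, it contains an even one. So the only content is in the case $i=n-i$ odd: *an anisotropic form of dimension $n\equiv2\pmod 4$ cannot become hyperbolic over $F(p)$.*

For $n=2$ this is elementary. After scaling $q=\langle1,-a\rangle$, and $q$ is hyperbolic over $F(p)$ only if $a$ is a square in $F(p)$. Since $F$ is algebraically closed in $F(p)$, $a$ is then a square in $F$, contrary to anisotropy.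

For $n=6$ we can use a textbook theorem on Pfister forms. Replacing $p$ by a $3$-dimensional subform $p'$ is harmless: $p$ is isotropic over $F(p')$, so $F(p')(p)/F(p')$ is purely transcendental and contains $F(p)$, and a form hyperbolic over $F(p)$ is hyperbolic over $F(p')$. Scale $p'$ to $\langle1,-a,-b\rangle$, a subform of $\pi=\langle1,-a,-b,ab\rangle$. An isotropic Pfister form is hyperbolic, and a $3$-dimensional subform of a $4$-dimensional hyperbolic form is isotropic by (1). So $\pi$ is anisotropic, and $p'$ is isotropic over $F(\pi)$. As before it follows that $q$ is hyperbolic over $F(\pi)$. The textbook theorem says that an anisotropic form that becomes hyperbolic over $F(\pi)$ is of the form $\pi\otimes\tau$, so $4\mid n$, and $n=6$ is impossible.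

A concrete instance: $F=\mathbb R$, $p=\langle1,1,1\rangle$, $q=n\langle1\rangle$. Over $\mathbb R(p)$ the Pfister form $4\langle1\rangle$ is isotropic, hence hyperbolic. The form $2\langle 1\rangle$ stays anisotropic by the case $n=2$, and $3\langle1\rangle$ is Witt equivalent to $-\langle1\rangle$. So $k=0,1,2,1$ according as $n\equiv0,1,2,3\pmod4$. In each case $k$ is exactly the distance from $n$ to the nearest multiple of $4$.

## 4. Cutting down to dimension $2^s$, and the case $i=2^s+1$

The first tool one would try for general $s$ is Hoffmann's separation theorem: *if $\dim q\le2^s<\dim p$ with $p,q$ anisotropic, then $q_{F(p)}$ is anisotropic.* (We recall it only for this attempt. It will come out as a special case of Theorem A, whose proof does not use it.)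

Suppose $n\ge2^s$ and let $q'\subset q$ have dimension $2^s$. By (1), $\mathfrak i_0(q'_{F(p)})\ge i-(n-2^s)$, and by Hoffmann's theorem the left side is $0$. So
$$n-i\ge2^s. \tag{3}$$
If $n<2^s$, then $i=0$. Hence Theorem A holds whenever $i\le2^s$: if $i=0$, the interval contains $0$, and if $1\le i\le2^s$, then $n>2^s$ and (3) puts $2^s$ in the interval.

The argument stops exactly at $i=2^s+1$. Now the multiple $2^s$ is too small, and we need $n-i\ge2^{s+1}$. But (3) only gives $n-i\ge2^s$. For instance let $s=2$, so $5\le\dim p\le8$. The pairs $(i,n)=(5,10)$ and $(5,11)$ give the intervals $[5,5]$ and $[5,6]$, with no multiple of $4$, and both pairs satisfy (3). A subform of dimension $4$ does not see how much isotropy $q$ as a whole has. We need an argument that uses a whole linear subspace of $Q_{F(p)}$, and this is what $V$ carries.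

## 5. Steenrod operations and half degrees

Write $\mathrm{Ch}=\mathrm{CH}/2$, with lower indices for dimension and upper indices for codimension. We use the following facts, valid over any field of characteristic $\ne2$ (Brosnan, *Steenrod operations in Chow theory*, Trans. AMS 2003; Elman–Karpenko–Merkurjev, *The Algebraic and Geometric Theory of Quadratic Forms*, Ch. XI).

* **(S1)** For quasi-projective $Y$ there is a homomorphism $S_Y:\mathrm{Ch}(Y)\to\mathrm{Ch}(Y)$, a sum of components lowering dimension by $r\ge0$, commuting with push-forward along projective morphisms.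
* **(S2)** For smooth $Y$, $S^Y:=c(T_Y)\,S_Y$ is a ring endomorphism commuting with pull-backs between smooth varieties. In particular $S^Y(1)=1$, so $S_Y([Y])=c(-T_Y)$.
* **(S3)** Let $S^r$ be the component of $S^Y$ raising codimension by $r$. On $\mathrm{Ch}^c(Y)$ we have $S^0=\mathrm{id}$, $S^c$ is squaring, and $S^r=0$ for $r>c$.

From (S2), multiplying $S^Y(\alpha\beta)=S^Y(\alpha)S^Y(\beta)$ by $c(-T_Y)$, we get for smooth $Y$
$$S_Y(\alpha\beta)=S_Y(\alpha)\,S^Y(\beta). \tag{4}$$

The example to keep in mind is a class $h\in\mathrm{Ch}^1(Y)$: by (S3), $S^Y(h)=h+h^2$, and hence $S^Y(h^j)=(h+h^2)^j$.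

**Half degree.** Let $Y$ be projective without closed points of odd degree. Then $\deg\mathrm{CH}_0(Y)\subset2\mathbb Z$, so the degree modulo $2$ carries no information, but $\frac12\deg$ is an integer-valued homomorphism on $\mathrm{CH}_0(Y)$ and induces
$$\tfrac12\deg:\mathrm{Ch}_0(Y)\to\mathbb Z/2 .$$
Since push-forward preserves degrees of $0$-cycles, $\frac12\deg$ is compatible with push-forward between two such varieties. If $X$ has no closed point of odd degree, neither has $X\times Y$ for any projective $Y$, since a closed point of $X\times Y$ maps to a closed point of $X$ whose residue field is contained in its own.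

For example, let $X$ be a conic without rational points. It has no closed point of odd degree. Here $S_X([X])=[X]+c_1(-T_X)$ and $\deg c_1(-T_X)=-2$. The half degree of the second term is $1\in\mathbb Z/2$, so this class is nonzero in $\mathrm{Ch}_0(X)$ although its degree is even.

**Tangent class of a quadric.** Let $Q\subset\mathbb P^{n-1}$ be a smooth quadric and $h=c_1(\mathcal O(1))$. The sequences $0\to T_Q\to T_{\mathbb P^{n-1}}|_Q\to\mathcal O(2)\to0$ and $0\to\mathcal O\to\mathcal O(1)^n\to T_{\mathbb P^{n-1}}\to0$ give $c(T_Q)=(1+h)^n(1+2h)^{-1}$. Modulo $2$,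
$$c(T_Q)=(1+h)^n\in\mathrm{Ch}(Q). \tag{5}$$

## 6. Dimension $n=2^s$: the class pushed to $Q$ vanishes

Let $X$ be as in Theorem B with $s\ge1$, write $N=2^s$, and let $q$ be anisotropic of dimension exactly $N$. We show that $q_{F(X)}$ is anisotropic. This is the case in which the two-sided evaluation is shortest.

Otherwise $Q_{F(X)}$ has a rational point. Let $V\subset X\times Q$ be its closure, of dimension $N-1$, and $\alpha=[V]\in\mathrm{Ch}_{N-1}(X\times Q)$. The projection $V\to X$ is birational, so $\mathrm{pr}_{X*}(\alpha)=[X]$. On the other side $\dim Q=N-2<N-1$, so $\mathrm{pr}_{Q*}(\alpha)=0$. Let $[\,\cdot\,]_0$ denote the component in $\mathrm{Ch}_0$. By (S1) and compatibility of half degrees with push-forward,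
$$0=\tfrac12\deg\big[S_Q(\mathrm{pr}_{Q*}\alpha)\big]_0=\tfrac12\deg\big[S_{X\times Q}(\alpha)\big]_0=\tfrac12\deg\big[S_X([X])\big]_0=\tfrac12\deg c_{N-1}(-T_X)=1\in\mathbb Z/2,$$
a contradiction.

For $I>0$ two things change. The class $\mathrm{pr}_{Q*}(\alpha)$ is no longer zero for dimension reasons, so we need (S3) to get a vanishing, and (S3) concerns $S^Q$ and not $S_Q$. Hence the factor $c(T_Q)=(1+h)^n$ enters. And $\mathrm{pr}_{X*}$ sees $[X]$ only after multiplication by $h^I$.

## 7. Expanding $(1+h)^n$ in powers of $h+h^2$

To absorb the factor $(1+h)^n$ into a Steenrod operation, we write it in powers of $h+h^2=S(h)$. The power series $h+h^2$ starts with $h$, so $\mathbb F_2[[h]]=\mathbb F_2[[h+h^2]]$, and for each $a\ge0$ there are unique $c_j(a)\in\mathbb F_2$ with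
$$(1+h)^a=\sum_{j\ge0}c_j(a)\,(h+h^2)^j. \tag{6}$$

**Lemma 1.** $c_j(a)=\binom{a-j-1}{j}\bmod2$. In particular $c_M(2M+1)=1$ for all $M\ge0$.

*Proof.* We compute a residue, over $\mathbb Z$ because we must integrate. Put $\theta=h+h^2\in\mathbb Z[[h]]$. Again $\mathbb Z[[h]]=\mathbb Z[[\theta]]$, so $(1+h)^a=\sum_jC_j\theta^j$ with $C_j\in\mathbb Z$, and $c_j(a)=C_j\bmod2$. In $\mathbb Q((h))$ we have $\operatorname{Res}(\theta^r\,d\theta)=0$ for $r\ne-1$, because the form is the exact form $d(\theta^{r+1}/(r+1))$. For $r=-1$, $d\theta/\theta=dh/h+dh/(1+h)$ has residue $1$. Multiplying the expansion by $\theta^{-j-1}d\theta$ and taking residues (only finitely many terms have a pole) gives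
$$C_j=\operatorname{Res}\frac{(1+h)^a(1+2h)\,dh}{h^{j+1}(1+h)^{j+1}}=[h^j]\,(1+h)^{a-j-1}(1+2h)\equiv\binom{a-j-1}{j}\pmod2,$$
where $[h^j]$ means the coefficient of $h^j$ and the binomial coefficient has its usual meaning also for negative upper entry. For $a=2M+1$, $j=M$ this is $\binom MM=1$. $\square$

Check for $M=1$: modulo $2$, $(1+h)^3=1+h+h^2+h^3=1+(h+h^2)+h^3$, so $c_0(3)=c_1(3)=1$.

**The transfer identity.** Let $X$ be as in Theorem B with $s\ge1$, $N=2^s$, and let $q$ be anisotropic of any dimension $n\ge2$ such that $Q_{F(X)}$ contains $\Lambda\cong\mathbb P^I$. Let $V$ be the closure of $\Lambda$, let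
$$\alpha=[V]\in\mathrm{Ch}_{I+N-1}(X\times Q),\qquad w=\mathrm{pr}_{Q*}(\alpha)\in\mathrm{Ch}_{I+N-1}(Q),$$
write $h$ also for the pull-back of $h$ to $X\times Q$, and put
$$\beta_j=\mathrm{pr}_{X*}(\alpha h^j)\in\mathrm{Ch}_{I+N-1-j}(X).$$
Then
$$\tfrac12\deg\big[S^Q(w)\big]_0=\sum_{j=I}^{I+N-1}c_j(n)\cdot\tfrac12\deg\big[S_X(\beta_j)\big]_0,\qquad\beta_I=[X]. \tag{7}$$

**Step 1: the classes $\beta_j$.** This step says which terms can occur. If $j<I$, then $\beta_j$ has dimension greater than $N-1=\dim X$, so $\beta_j=0$. If $j>I+N-1$, then $\alpha h^j$ has negative dimension and is $0$. For $j=I$, $\mathrm{Ch}_{N-1}(X)=\mathbb F_2\cdot[X]$, and the coefficient can be read off at the generic point of $X$, because restriction to the generic fiber commutes with push-forward and with multiplication by $h$. There it is $\deg(h^I\cdot[\Lambda])=1$. So $\beta_I=[X]$.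

**Step 2: absorbing $c(T_Q)$.** This step rewrites $S^Q(w)$ through $S_{X\times Q}$. By (S2), (5), (S1) and the projection formula,
$$S^Q(w)=(1+h)^nS_Q(\mathrm{pr}_{Q*}\alpha)=(1+h)^n\,\mathrm{pr}_{Q*}\big(S_{X\times Q}(\alpha)\big)=\mathrm{pr}_{Q*}\big((1+h)^nS_{X\times Q}(\alpha)\big).$$
The class $h$ is nilpotent, so (6) holds in $\mathrm{Ch}(X\times Q)$. Since $(h+h^2)^j=S^{X\times Q}(h^j)$, formula (4) gives
$$(1+h)^nS_{X\times Q}(\alpha)=\sum_jc_j(n)\,S_{X\times Q}(\alpha)\,S^{X\times Q}(h^j)=\sum_jc_j(n)\,S_{X\times Q}(\alpha h^j).$$

**Step 3: moving to $X$.** This step evaluates on the other side. None of $X$, $Q$, $X\times Q$ has a closed point of odd degree (for $Q$ by Springer's theorem), so the half degree may be computed after push-forward to $Q$ or to $X$. With (S1),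
$$\tfrac12\deg\big[S^Q(w)\big]_0=\sum_jc_j(n)\cdot\tfrac12\deg\big[S_{X\times Q}(\alpha h^j)\big]_0=\sum_jc_j(n)\cdot\tfrac12\deg\big[S_X(\beta_j)\big]_0,$$
and Step 1 leaves only $I\le j\le I+N-1$. This is (7).

**What (7) gives, and what it does not.** The term $j=I$ is $c_I(n)\cdot\frac12\deg c_{N-1}(-T_X)=c_I(n)$. The terms with $I<j\le I+N-1$ involve the classes $\beta_j$ of dimension less than $N-1$, and our hypotheses say nothing about them. Take again $s=2$, $N=4$, $i=5$, so $I=4$. For $n=10$, Lemma 1 gives $c_4=\binom54=5\equiv1$ and $c_5=\binom45$, $c_6=\binom36$, $c_7=\binom27$, all $0$. So the right side of (7) is $1$. For $n=11$, however, $c_4=\binom64=15\equiv1$ but also $c_5=\binom55=1$, while $c_6=\binom46=0$ and $c_7=\binom37=0$. Here $w$ has dimension $7$ on a quadric of dimension $9$, so the left side is $S^7$ of a class of codimension $2$ and vanishes. So (7) reads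
$$0=1+\tfrac12\deg[S_X(\beta_5)]_0,$$
with an unknown class $\beta_5\in\mathrm{Ch}_2(X)$. There is no contradiction. The same computation for $n=12$ gives $c_4=\binom74=35\equiv1$, $c_5=\binom65=6\equiv0$, $c_6=\binom56=0$, $c_7=\binom47=0$, and the unknown terms are gone.

This is the way past the obstacle. If $n$ is a multiple of $N$, then $(1+h)^n$ is a power series in $h^N$, so $c_j(n)=0$ unless $N\mid j$. If also $N\mid I$, the unknown terms $I<j<I+N$ all vanish. We first treat such $n$ and $I$, and reach all other dimensions by changing $q$.

## 8. Dimensions $(2M+1)2^s$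

**Proposition.** Let $X$ be as in Theorem B with $s\ge1$, $N=2^s$. Let $q$ be anisotropic with $\dim q=n=(2M+1)N$, $M\ge0$. Then $\mathfrak i_0(q_{F(X)})\le MN$.

*Proof.* Suppose $\mathfrak i_0(q_{F(X)})\ge I+1$ with $I=MN$. Then $Q_{F(X)}$ contains a linear $\mathbb P^I$, and we have $\alpha$, $w$, $\beta_j$ and (7). Let $D=\dim Q=n-2\ge0$.

**Step 1: the left side of (7) is zero.** The class $w$ has dimension $J:=(M+1)N-1$ and codimension
$$D-J=(2M+1)N-2-(M+1)N+1=MN-1 .$$
(If $M=0$ this is $-1$ and $w=0$.) The component of $S^Q(w)$ in $\mathrm{Ch}_0(Q)$ is $S^J(w)$, and $J>MN-1$. By (S3), $S^J(w)=0$.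

**Step 2: the coefficients.** This step shows that on the right of (7) only $j=I$ remains, with coefficient $1$. Put $H=h^N$. Since $N$ is a power of $2$, in $\mathbb F_2[[h]]$ we have $(1+h)^N=1+H$ and $(h+h^2)^N=H+H^2$. By (6) with $a=2M+1$ in the variable $H$,
$$(1+h)^n=(1+H)^{2M+1}=\sum_jc_j(2M+1)(H+H^2)^j=\sum_jc_j(2M+1)\,(h+h^2)^{jN}.$$
By uniqueness of (6), $c_{jN}(n)=c_j(2M+1)$, and $c_l(n)=0$ if $N\nmid l$. The range in (7) is $MN\le l\le(M+1)N-1$, and its only multiple of $N$ is $l=MN=I$. Its coefficient is $c_M(2M+1)=1$ by Lemma 1.

**Step 3: the right side is one.** By Step 2, $\beta_I=[X]$ and (S2),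
$$\tfrac12\deg S^J(w)=\tfrac12\deg\big[S_X([X])\big]_0=\tfrac12\deg c_{N-1}(-T_X)=1\in\mathbb Z/2$$
by the hypothesis on $X$. This contradicts Step 1. $\square$

## 9. From $(2M+1)2^s$ to every dimension: proof of Theorem B

If $s=0$, the integer $i$ itself is a multiple of $2^0$ in $[i,n-i]$. Let $s\ge1$, $N=2^s$, and suppose that $[i,n-i]$ contains no multiple of $N$.

**Step 1: locating the interval.** Put $M=\lfloor i/N\rfloor\ge0$. Since $i$ is not a multiple of $N$, and $(M+1)N>i$ is not in the interval,
$$i\ge MN+1,\qquad n-i\le(M+1)N-1. \tag{8}$$

**Step 2: cutting $q$ down.** This step lowers the Witt index to the value $MN+1$ that the Proposition forbids, while making the dimension at most $(2M+1)N$. Let $q'\subset q$ be a subform of codimension $i-MN-1\ge0$. By (1), $\mathfrak i_0(q'_{F(X)})\ge MN+1$, and by (8)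
$$\dim q'=(n-i)+MN+1\le(2M+1)N .$$

**Step 3: padding with new variables.** This step makes the dimension exactly $(2M+1)N$. Let $r=(2M+1)N-\dim q'\ge0$, $\tilde F=F(t_1,\dots,t_r)$ and
$$\tilde q=q'\perp\langle t_1,\dots,t_r\rangle .$$
By "Adding variables" in Section 2, applied $r$ times, $\tilde q$ is anisotropic, and $\dim\tilde q=(2M+1)N$. Since $F(X)\subset\tilde F(X)$ and $q'\subset\tilde q$, we have $\mathfrak i_0(\tilde q_{\tilde F(X)})\ge MN+1$.

**Step 4: $X_{\tilde F}$ still satisfies the hypotheses.** It is smooth and projective. It is integral, because it is obtained by localization from the integral variety $X\times\mathbb A^r$. Its tangent bundle is the pull-back of $T_X$ and degrees do not change under field extension, so the characteristic number is the same. It remains to exclude closed points of odd degree, and it suffices to treat one variable $t$.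

Suppose $X_{F(t)}$ had a closed point with residue field $K$ of odd degree over $F(t)$. Let $A=F[t]_{(t)}$ and let $B$ be the integral closure of $A$ in $K$. Since $A$ is a localization of a finitely generated $F$-algebra, $B$ is finite over $A$, hence free of rank $[K:F(t)]$. So
$$[K:F(t)]=\dim_FB/tB=\sum_l e_lf_l,$$
the sum over the maximal ideals of $B$, with ramification indices $e_l$ and residue degrees $f_l$. As the left side is odd, some $f_l$ is odd. The corresponding localization of $B$ is a discrete valuation ring with fraction field $K$. By the valuative criterion of properness the $F$-morphism $\operatorname{Spec}K\to X$ extends to it, and the residue field, of degree $f_l$ over $F$, maps to a closed point of $X$ whose degree divides $f_l$. So $X$ has a closed point of odd degree, a contradiction.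

**Step 5: conclusion.** The Proposition over $\tilde F$ gives $\mathfrak i_0(\tilde q_{\tilde F(X)})\le MN$, contrary to Step 3. This proves Theorem B. $\square$

For $(i,n)=(5,11)$, $s=2$, the recipe is $M=1$, $q'=q$, $r=1$: one variable is added, and we are in dimension $12$, as the computation in Section 7 suggested.

## 10. Quadrics of dimension $2^s-1$: proof of Theorem A

**Lemma 2.** Let $p'$ be anisotropic of dimension $2^s+1$ with $s\ge1$. Its quadric $P'$, of dimension $2^s-1$, satisfies the hypotheses on $X$ in Theorem B.

*Proof.* Let $N=2^s$. Since $\dim p'=N+1\ge3$, $P'$ is smooth, projective and integral, and it has no closed point of odd degree by Springer's theorem. Since $\frac12\deg$ is defined on $\mathrm{Ch}_0(P')$, it is enough to know $c_{N-1}(-T_{P'})$ modulo $2$. By (5), $c(-T_{P'})=(1+h)^{-(N+1)}$ modulo $2$, so the component in $\mathrm{Ch}_0(P')$ is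
$$\binom{-N-1}{N-1}h^{N-1}=\pm\binom{2N-1}{N-1}h^{N-1}.$$
All binary digits of $2N-1=2^{s+1}-1$ are $1$, so by Lucas' theorem the binomial coefficient is odd. Finally $\deg h^{N-1}=2$, so $\frac12\deg h^{N-1}=1$. $\square$

For $s=1$ this is the conic of Section 5.

*Proof of Theorem A.* If $n=0$, the interval is $\{0\}$ and contains $0$. If $s=0$, there is nothing to prove. Let $s\ge1$.

**Step 1: shrinking $p$.** This step replaces $p$ by a form of dimension $2^s+1$ without decreasing the Witt index of $q$. Choose a subform $p'\subset p$ of dimension $2^s+1\ge3$; it is anisotropic. Over $F(p')$ the form $p$ is isotropic of dimension $\ge3$, so $F(p')(p)$ is purely transcendental over $F(p')$. It also contains $F(p)$. Hence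
$$i=\mathfrak i_0(q_{F(p)})\le\mathfrak i_0(q_{F(p')(p)})=\mathfrak i_0(q_{F(p')})=:i'.$$

**Step 2: applying Theorem B.** By Lemma 2 and Theorem B with $X=P'$, the interval $[i',n-i']$ contains a multiple of $2^s$. Since $i\le i'$, it is contained in $[i,n-i]$. $\square$

By (2), there is an integer $m$ with $|\dim q-m2^{s+1}|\le k$, which is the conjecture.

**Hoffmann's separation theorem as a special case.** If $\dim q\le2^s<\dim p$ and $i>0$, then $0<i\le n-i<2^s$, and $[i,n-i]$ contains no multiple of $2^s$, contradicting Theorem A. (For $\dim p>2^{s+1}$ apply this with the larger $s$ belonging to $p$.) So $q_{F(p)}$ is anisotropic.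

## 11. Witt indices over extensions of $F$: proof of Theorem C

The point is to apply Theorem A over $L$ to the anisotropic part of $q_L$ and to translate back.

Let $i'=\mathfrak i_0(q_{L(p)})$. Since $F(p)\subset L(p)$, $i'\ge i$. The form $q_1=(q_L)_{\rm an}$ has dimension $n-2j$, and $q_L\cong q_1\perp j\mathbb H$, so the Witt index of $q_1$ over $L(p)$ is $i'-j$. As $p_L$ is anisotropic, Theorem A over $L$ gives a multiple of $2^s$ in
$$[\,i'-j,\ (n-2j)-(i'-j)\,]=[\,i'-j,\ n-j-i'\,]\subset[\,i-j,\ n-i-j\,].$$
Adding $j$, we get an integer congruent to $j$ modulo $2^s$ in $[i,n-i]$.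

If $q_{F(p)}$ is hyperbolic, then $i=n/2$ and $[i,n-i]=\{n/2\}$. Theorem A gives $2^s\mid n/2$, that is, $2^{s+1}\mid n$. For general $L$ the only integer available is $n/2$, so $j\equiv n/2\equiv0\pmod{2^s}$. $\square$

## 12. Multiples of a generic Pfister form: proof of Theorem D

We want forms that realize every permitted Witt index. The building blocks are a Pfister form $\pi$ that becomes hyperbolic over $F(p)$, a truncated copy of it, and independent variables that stay anisotropic.

**Step 1: the form $p$.** Let $E=F_0(x_1,\dots,x_{s+1})$ and
$$\pi=\langle1,-x_1\rangle\otimes\cdots\otimes\langle1,-x_{s+1}\rangle,$$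
a Pfister form of dimension $2^{s+1}$. It is anisotropic: if $\pi_r$ is the product of the first $r$ factors, then $\pi_{r+1}=\pi_r\perp(-x_{r+1})\pi_r$, and we use "Adding variables" (with $\psi=-\pi_r$). Let $p\subset\pi$ be a subform of dimension $d$. Over $E(p)$ the form $p$, hence $\pi$, is isotropic. So $\pi_{E(p)}$ is hyperbolic.

**Step 2: the numbers.** Put
$$m=\lceil i/2^s\rceil,\qquad b=m2^s-i\in[0,2^s),\qquad a=n-i-m2^s .$$
Since $m2^s$ is the smallest multiple of $2^s$ that is $\ge i$, the hypothesis says exactly that $m2^s\le n-i$, that is, $a\ge0$.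

**Step 3: the case $m=0$.** Then $i=b=0$ and $a=n$. Take $F=E(z_1,\dots,z_n)$ and $q=\langle z_1,\dots,z_n\rangle$. By "Adding variables", $q$ is anisotropic over $F$, and also over $F(p)=E(p)(z_1,\dots,z_n)$. The form $p_F$ is anisotropic since $F/E$ is purely transcendental. So $\mathfrak i_0(q_{F(p)})=0=i$.

**Step 4: the case $m\ge1$, construction.** Write $\pi=\rho'\perp\rho''$ with $\dim\rho''=b$. Over $F=E(y_1,\dots,y_{m-1},z_1,\dots,z_a)$ put
$$q=y_1\pi\perp\dots\perp y_{m-1}\pi\perp\rho'\perp\langle z_1,\dots,z_a\rangle .$$
Start with $\rho'$, which is anisotropic over $E$, and adjoin the variables $y_1,\dots,y_{m-1},z_1,\dots,z_a$ one after the other. At each stage $\pi$ is still anisotropic, and "Adding variables" shows that $q$ is anisotropic. So is $p_F$. The dimension is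
$$\dim q=(m-1)2^{s+1}+(2^{s+1}-b)+a=m2^{s+1}-b+a=n .$$

**Step 5: the case $m\ge1$, Witt index.** Over $F(p)=E(p)(y_1,\dots,y_{m-1},z_1,\dots,z_a)$ the form $\pi$ is hyperbolic, so each $y_l\pi$ is hyperbolic and $\rho'$ is Witt equivalent to $-\rho''$. Hence $q_{F(p)}$ is Witt equivalent to $-\rho''\perp\langle z_1,\dots,z_a\rangle$. Since $\dim\rho''=b<2^s<\dim p$, the form $\rho''_{E(p)}$ is anisotropic by Hoffmann's theorem, which Section 10 derived from Theorem A. By "Adding variables" $-\rho''\perp\langle z_1,\dots,z_a\rangle$ is anisotropic over $F(p)$. It is therefore the anisotropic part of $q_{F(p)}$, and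
$$k=a+b=(n-i-m2^s)+(m2^s-i)=n-2i,$$
that is, $\mathfrak i_0(q_{F(p)})=i$.

The equivalent formulation in terms of $k$ is (2) with $k=n-2i$. $\square$

Theorems A and D together determine exactly which triples $(\dim p,\dim q,k)$ occur: those with $0\le k\le\dim q$, $k\equiv\dim q\pmod2$, and $\dim q$ within $k$ of a multiple of $2^{s+1}$. In this sense the bound in the conjecture cannot be improved for any values of the dimensions. For example, let $s=2$ and $n=11$. The permitted indices are those $i\le5$ for which $[i,11-i]$ contains a multiple of $4$, namely $i=0,1,2,3,4$, and $i=5$ is excluded. To realize $i=3$, take $m=1$, $b=1$, $a=4$: the form $q$ is a $7$-dimensional subform of the $3$-fold Pfister form $\pi$ together with $\langle z_1,\dots,z_4\rangle$, and its anisotropic part over $F(p)$ has dimension $5=11-6$.
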